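
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{question}[theorem]{Question}
\newtheorem{remark}[theorem]{Remark}

\title{Classes defined by forbidden homomorphisms\\ without first-order convergence}


\begin{abstract}
For a finite set $\mathcal F$ of finite relational structures, let $\operatorname{Forb}(\mathcal F)$ be the class of finite structures to which no member of $\mathcal F$ maps homomorphically. Bodirsky and Jahel asked whether the probability that a uniformly random labeled structure of size $n$ in $\operatorname{Forb}(\mathcal F)$ satisfies a given first-order sentence always converges as $n\to\infty$. We show that it does not. One ternary relation and one connected forbidden structure suffice: some first-order sentence has probabilities with lower limit $0$ and upper limit $1$. In this example even the Ces\`aro means oscillate between $0$ and $1$, and the almost-sure theory is not recursively enumerable. In terms of arity the dividing line is exact: convergence always holds for unary signatures and can fail for binary ones.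
\end{abstract}

\section{The question and the results}

\subsection{The question}

Let $\tau$ be a finite relational signature; relation symbols have arity at least $1$. A homomorphism $B\to A$ between $\tau$-structures is a map of the domains that sends every tuple of every relation of $B$ to a tuple of the same relation of $A$; it need not be injective. For a set $\mathcal F$ of finite $\tau$-structures, $\operatorname{Forb}(\mathcal F)$ denotes the class of all finite $\tau$-structures $A$ such that no structure in $\mathcal F$ maps homomorphically to $A$.

For a class $\mathcal C$ of finite $\tau$-structures and $n\ge1$, let $\mathcal C_n$ be the set of structures in $\mathcal C$ with domain $[n]=\{1,\dots,n\}$. These are labeled structures, counted as distinct even when isomorphic. The class $\mathcal C$ has \emph{first-order convergence} if for every first-order $\tau$-sentence $\phi$ the limit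
\[
\lim_{n\to\infty}\frac{|\{A\in\mathcal C_n: A\models\phi\}|}{|\mathcal C_n|}
\]
exists. When it exists, we call it the limit probability of $\phi$.

\emph{Standing assumption.} Every structure in $\mathcal F$ has at least one tuple in at least one of its relations. Then the structure on $[n]$ with all relations empty lies in $\operatorname{Forb}(\mathcal F)$, so $\operatorname{Forb}(\mathcal F)_n\ne\emptyset$. Without the assumption there is nothing to ask: a structure without tuples maps to every structure on $[n]$, and $\operatorname{Forb}(\mathcal F)_n$ is empty.

\begin{question}[Bodirsky and Jahel \cite{BJ}]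
Is it true that for every finite relational signature $\tau$ and every finite set $\mathcal F$ of finite $\tau$-structures satisfying the standing assumption, $\operatorname{Forb}(\mathcal F)$ has first-order convergence?
\end{question}

\subsection{What one would guess}

If $\mathcal F=\emptyset$, a uniform structure on $[n]$ is obtained by tossing a fair coin for every tuple, and every first-order sentence has limit probability $0$ or $1$. The reason is that for each fixed $k$, with probability tending to $1$, any $k$ elements can be extended by a further element in every prescribed way, and these extension properties decide every sentence. Forbidding homomorphisms can destroy the $0$--$1$ law.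

\begin{example}
Let $\tau$ consist of two unary symbols $U_1,U_2$, and forbid the structure with two elements, one of them in $U_1$ and the other in $U_2$. A structure is in the class iff $U_1$ or $U_2$ is empty, so there are $2^{n+1}-1$ structures on $[n]$, and $2^n-1$ of them satisfy $\exists x\,U_1(x)$. The limit probability is $1/2$.
\end{example}

Here a typical structure first chooses one of two shapes, and is then random subject to its shape. One would guess that this picture is general: a forbidden homomorphism constrains boundedly many elements at a time, so there should be a few shapes, each carrying independent random bits, and every sentence should converge. For unary signatures this is what happens (Theorem~\ref{thm:arity}(a)).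

The guess overlooks that the shape itself may be a linear order. If in a typical structure a linear order is definable and independent random bits are laid over it, then first-order logic can use the bits to code subsets and graphs on an initial segment of the order, and so it can measure the length of the longest segment on which everything is coded. This length is a slowly growing function of $n$, and its parity oscillates.

\subsection{The results}

Let $\tau=\{R\}$ with $R$ ternary. Let $C$ be the structure with the twelve elements $x_0,\dots,x_5,u_0,\dots,u_5$ and the tuples
\[
R(x_i,\,x_{i+1 \bmod 6},\,u_i)\qquad(0\le i\le5).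
\]
It is connected, that is, not a disjoint union of two nonempty structures. Put $\mathcal C=\operatorname{Forb}(\{C\})$.

\begin{theorem}\label{thm:main}
There is a first-order sentence $\psi$ such that
$p_n:=|\{A\in\mathcal C_n:A\models\psi\}|/|\mathcal C_n|$ satisfies $\liminf p_n=0$ and $\limsup p_n=1$. Hence $\operatorname{Forb}(\{C\})$ does not have first-order convergence, and the answer to the question is no.
\end{theorem}

\begin{theorem}\label{thm:strong}
Let $\mathcal C=\operatorname{Forb}(\{C\})$, and let $p_n$ be as in Theorem~\ref{thm:main}, for the sentence $\psi$ constructed in its proof.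
\begin{itemize}
\item[(a)] The Ces\`aro means $\frac1X\sum_{n\le X}p_n$ have lower limit $0$ and upper limit $1$.
\item[(b)] The set of sentences with limit probability $1$ is not recursively enumerable.
\item[(c)] The set of sentences whose limit probability exists is not recursively enumerable.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:arity}
\begin{itemize}
\item[(a)] If all relations in $\tau$ are unary, then $\operatorname{Forb}(\mathcal F)$ has first-order convergence for every $\mathcal F$ satisfying the standing assumption.
\item[(b)] There are a finite signature $\tau$ of binary relations and a finite set $\mathcal F$, consisting of directed $2$-cycles and $3$-cycles with edge labels, such that $\operatorname{Forb}(\mathcal F)$ lacks first-order convergence: some sentence has probabilities with lower limit $0$ and upper limit $1$.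
\end{itemize}
Consequently, for an integer $r\ge1$, the statement ``for all finite $\tau$ of arity at most $r$ and all finite $\mathcal F$ as above, $\operatorname{Forb}(\mathcal F)$ has first-order convergence'' is true iff $r=1$.
\end{theorem}

\subsection{The idea, and small values of $n$}\label{sec:idea}

In the ternary example we look at the digraph $x\prec y:\Leftrightarrow\exists z\,R(x,y,z)$. Excluding $C$ only constrains this digraph, and forces it to have no loops, $2$-cycles and directed triangles. Each arc $x\prec y$ carries a nonempty set of witnesses $z$, which can be chosen in $2^n-1$ ways; so structures whose digraph has many arcs are strongly favored. The densest digraphs without loops, $2$-cycles and directed triangles are the strict linear orders, and Section~\ref{sec:shadow} shows that almost all structures in $\mathcal C_n$ have one of these as their digraph.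

Suppose that the order is the natural order of $[n]$ and that the bits $R(x,y,z)$ for $x<y$ are independent and fair; this is almost exactly the conditional distribution. Every $z\in[n]$ describes a graph on $\{1,\dots,k\}$, with edges the pairs $x<y\le k$ such that $R(x,y,z)$. Let $\kappa$ be the largest $k$ for which \emph{all} graphs on $\{1,\dots,k\}$ are described. There are $8$ graphs on $\{1,2,3\}$, $64$ on $\{1,2,3,4\}$, and $1024$ on $\{1,\dots,5\}$. In this model:
\begin{itemize}
\item If $n=63$, then $\kappa\le3$, as $63<64$. The probability that one of the $8$ graphs on $\{1,2,3\}$ is missed is at most $8(7/8)^{63}\le 8e^{-63/8}<0.01$. So $\kappa=3$ with probability above $0.99$.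
\item If $n=1023$, then $\kappa\le4$, as $1023<1024$, and some graph on $\{1,2,3,4\}$ is missed with probability at most $64(63/64)^{1023}\le64e^{-1023/64}<0.01$. So $\kappa=4$ with probability above $0.99$.
\end{itemize}
In general $\kappa=m$ with high probability when $n$ is a little below $2^{\binom{m+1}2}$. Finally, the parity of $\kappa$ is first-order expressible: a graph describing the edges $\{1,2\},\{3,4\},\{5,6\},\dots$ serves as a code for the odd numbers. This proves Theorem~\ref{thm:main}.

In the binary case an arc carries only a bounded amount of information, so the digraph has many non-adjacent pairs and need not be acyclic. Most of Section~\ref{sec:binary} is devoted to finding in it a short interval containing a long directed path. On such a path there is enough order for a similar argument, in which $\kappa$ is replaced by the largest size of a set on which everything is coded.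

\medskip
\noindent\emph{Conventions.} We put $N=\binom n2$. ``With high probability'' (whp) means with probability tending to $1$. Two vertices of a digraph are adjacent if there is an arc between them in some direction. An \emph{oriented graph} is a digraph without loops and $2$-cycles. We write $\mathcal D_n$ for the set of oriented graphs on $[n]$ without directed triangles, $e(D)$ for the number of arcs of $D$, and $D[Y]$ for the subdigraph induced on a vertex set $Y$. For a statement $S$, $[S]$ is $1$ if $S$ is true and $0$ otherwise.

\section{The shadow is almost surely a linear order}\label{sec:shadow}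

For a $\{R\}$-structure $A$ with domain $[n]$ write $x\prec y$ for $\exists z\,R(x,y,z)$, put $S_{xy}=\{z:R(x,y,z)\}$, and let the \emph{shadow} $D_A$ be the digraph of all pairs $x\prec y$.

\begin{lemma}\label{lem:walk}
There is a homomorphism $C\to A$ iff $D_A$ has a closed walk of length $6$. Hence $A\in\mathcal C_n$ implies $D_A\in\mathcal D_n$, and if $D_A$ is a strict linear order, then $A\in\mathcal C_n$.
\end{lemma}

\begin{proof}
A homomorphism maps $x_0,\dots,x_5$ to a closed walk. Conversely, let $y_0\prec y_1\prec\dots\prec y_5\prec y_0$, choose $z_i$ with $R(y_i,y_{i+1 \bmod 6},z_i)$, and map $x_i\mapsto y_i$, $u_i\mapsto z_i$. This is a homomorphism, as each $u_i$ occurs in one tuple only. Since $6$ is divisible by $1$, $2$ and $3$, going around a loop, a $2$-cycle or a directed triangle repeatedly gives a closed walk of length $6$. An acyclic digraph has no closed walk.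
\end{proof}

Call a digraph on $[n]$ \emph{admissible} if it has no closed walk of length $6$. A structure with an admissible shadow $D$ is specified by a nonempty set $S_{xy}\subseteq[n]$ for each arc, so there are $q^{e(D)}$ of them, where $q=2^n-1$. Hence
\begin{equation}\label{eq:count}
|\mathcal C_n|=\sum_{D\text{ admissible}}q^{e(D)} .
\end{equation}

Let $a_j$ be the number of $D\in\mathcal D_n$ with exactly $j$ non-adjacent pairs; such a $D$ has $N-j$ arcs. In a tournament without directed triangles, $x\to y\to z$ implies $x\to z$, so it is a strict linear order. Thus $a_0=n!$, and the linear orders contribute $n!\,q^N$ to \eqref{eq:count}. The rest contributes at most $q^N\sum_{j\ge1}a_jq^{-j}$.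

\emph{The case $j=1$.} Let $\{x,y\}$ be the only non-adjacent pair. Deleting $x$ leaves a linear order, for which there are $(n-1)!$ choices. The neighbors of $x$ are linearly ordered by it, and the out-neighbors of $x$ form a final segment among them: if $x\to v\to v'$ and $v'$ is adjacent to $x$, then $x\to v'$, since otherwise $x,v,v'$ form a directed triangle. So there are at most $n-1$ choices for the arcs at $x$, and $a_1\le N(n-1)!\,(n-1)\le n^2\,n!$. Since one missing pair costs a factor $q^{-1}\le2^{1-n}$, the contribution is negligible. In general we delete one endpoint of every missing pair. The new cost is that we have no control over the orientations of the pairs among the deleted vertices, but for $j\le n$ these give at most $2^{jn/2}$ choices, only about the square root of the factor $q^j$ gained.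

\begin{lemma}\label{lem:aj}
$\sum_{j\ge1}a_jq^{-j}=o(n!)$.
\end{lemma}

\begin{proof}
Let $1\le j\le n$. There are at most $N^j\le n^{2j}$ choices for the set of non-adjacent pairs. Given it, let $X$ be the set of smaller endpoints of these pairs, so that $1\le|X|\le j$, and let $Y=[n]\setminus X$. All pairs inside $Y$ are adjacent.
\begin{itemize}
\item $D[Y]$ is a linear order: at most $n!$ choices.
\item As in the case $j=1$, for $x\in X$ the out-neighbors of $x$ in $Y$ form a final segment of the neighbors of $x$ in $Y$. This leaves at most $|Y|+1\le n$ choices for each $x\in X$, at most $n^j$ in total.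
\item The adjacent pairs inside $X$ have at most $2^{j(j-1)/2}\le2^{jn/2}$ orientations.
\end{itemize}
Hence $a_j\le n!\,(n^32^{n/2})^j$. As $q\ge2^{n-1}$,
\[
\sum_{1\le j\le n}a_jq^{-j}\le n!\sum_{j\ge1}\bigl(2n^32^{-n/2}\bigr)^j=o(n!).
\]
For $j>n$ we use that there are at most $3^N$ oriented graphs on $[n]$:
\[
\sum_{j>n}a_jq^{-j}\le3^Nq^{-(n+1)}\le2^{\frac{\log_23}{2}n^2-(n^2-1)}\to0,
\]
since $\frac12\log_23<1$.
\end{proof}

Let $A^*_n$ be the random structure on $[n]$ in which $R(x,y,z)$ is false for $x\ge y$ and the bits $[R(x,y,z)]$ for $x<y$, $z\in[n]$, are independent and fair. We write $\Pr^*_n$ for its law. Let $\Omega_n$ be the event that all $S_{xy}$ with $x<y$ are nonempty; on $\Omega_n$ the relation $\prec$ is the natural order, and $\Pr^*_n(\Omega_n)\ge1-N2^{-n}$.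

\begin{proposition}\label{prop:law}
There are $\eta_n\to0$ such that for every first-order sentence $\phi$ and uniform $A\in\mathcal C_n$,
\[
\bigl|\Pr(A\models\phi)-\textstyle\Pr^*_n(A_n^*\models\phi)\bigr|\le\eta_n .
\]
\end{proposition}

\begin{proof}
Let $\delta_n$ be the probability that $D_A$ is not a strict linear order. By \eqref{eq:count} and Lemma~\ref{lem:aj}, $\delta_n\le\sum_{j\ge1}a_jq^{-j}/n!\to0$. For any events with $\Pr(\mathcal B)>0$, $|\Pr(\mathcal E\mid\mathcal B)-\Pr(\mathcal E)|\le1-\Pr(\mathcal B)$, because the difference equals $\Pr(\mathcal E\mid\mathcal B)(1-\Pr(\mathcal B))-\Pr(\mathcal E\setminus\mathcal B)$. So conditioning on $D_A$ being a linear order changes the probability of $\phi$ by at most $\delta_n$. All $n!$ linear orders are equally likely, and truth of $\phi$ is invariant under isomorphism, so we may condition on $D_A$ being the natural order. Then the sets $S_{xy}$, $x<y$, are independent uniform nonempty subsets of $[n]$, which is the law of $A_n^*$ conditioned on $\Omega_n$. Removing this conditioning costs at most $N2^{-n}$. Take $\eta_n=\delta_n+N2^{-n}$.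
\end{proof}

\section{A definable cut-off: proof of Theorem~\ref{thm:main}}\label{sec:cutoff}

\subsection{The sentence}

Throughout this subsection $A$ is a structure with $n$ elements in which $\prec$ is a strict linear order. We identify its domain with $[n]$ so that $\prec$ is the natural order, and write $x^+$, $x^-$ for successor and predecessor. For $z,k\in[n]$ let $G_z^k$ be the graph on $[k]$ with edges $\{x,y\}$, $x<y\le k$, $R(x,y,z)$.

The statement ``every graph on $[k]$ is some $G_z^k$'' quantifies over graphs. It becomes first-order if we say instead that the set of realized graphs is closed under changing one pair. Let $\mathrm{coded}(k)$ be the formula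
\[
\forall z\,\forall x\,\forall y\Bigl(x\prec y\preceq k\to\exists z'\,\forall u\,\forall v\bigl(u\prec v\preceq k\to[R(u,v,z')\leftrightarrow(R(u,v,z)\oplus(u=x\wedge v=y))]\bigr)\Bigr),
\]
where $\oplus$ is exclusive or. The set $\{G_z^k:z\in[n]\}$ is nonempty, and any graph can be reached from any other by changing pairs one at a time, so $\mathrm{coded}(k)$ holds iff every graph on $[k]$ is some $G_z^k$. This holds for $k=1$ and passes from $k$ to smaller values. Let $\kappa$ be the largest $k$ with $\mathrm{coded}(k)$. It is a definable element, and since $n$ elements describe at most $n$ graphs,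
\begin{equation}\label{eq:kappa}
2^{\binom\kappa2}\le n .
\end{equation}

Let $\psi$ say: $\prec$ is a strict linear order; $\kappa$ is not the least element; and there is $z$ such that, with $1$ denoting the least element,
\begin{itemize}
\item $R(1,1^+,z)$;
\item $R(x,x^+,z)\leftrightarrow\neg R(x^+,x^{++},z)$ for all $x$ with $x^{++}\preceq\kappa$;
\item $R(\kappa^-,\kappa,z)$.
\end{itemize}
The first two conditions say that for $x<\kappa$, $R(x,x+1,z)$ holds iff $x$ is odd. Since all graphs on $[\kappa]$ are realized, some $z$ satisfies them, and for any such $z$ the third condition says that $\kappa-1$ is odd. So when $\prec$ is a strict linear order and $\kappa\ge2$,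
\begin{equation}\label{eq:parity}
\psi\text{ holds iff }\kappa\text{ is even.}
\end{equation}

\subsection{The value of $\kappa$}

Let $m\ge2$ and
\begin{equation}\label{eq:window}
2^{\binom m2+\lceil m/2\rceil}\le n<2^{\binom{m+1}2}.
\end{equation}
The window is nonempty, since $\binom{m+1}2=\binom m2+m$ and $\lceil m/2\rceil<m$; clearly $m\le n$. In $A_n^*$ define $\kappa$ with respect to the natural order, also outside $\Omega_n$. By \eqref{eq:kappa}, $\kappa\le m$. The graphs $G_z^m$, $z\in[n]$, are independent and uniform, so a union bound over the $2^{\binom m2}$ graphs on $[m]$ gives
\[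
\textstyle\Pr^*_n(\kappa<m)\le2^{\binom m2}\bigl(1-2^{-\binom m2}\bigr)^n\le2^{m^2/2}\exp\bigl(-2^{m/2}\bigr).
\]
On the event $\Omega_n\cap\{\kappa=m\}$, \eqref{eq:parity} says that $A_n^*\models\psi$ iff $m$ is even. Together with Proposition~\ref{prop:law}, and with $\varepsilon_n=\eta_n+N2^{-n}\to0$,
\begin{equation}\label{eq:main}
\bigl|p_n-[m\text{ even}]\bigr|\le\varepsilon_n+2^{m^2/2}\exp\bigl(-2^{m/2}\bigr)\qquad\text{for all $n$ as in \eqref{eq:window}.}
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $n=2^{\binom m2+\lceil m/2\rceil}$ in \eqref{eq:main}. The right side tends to $0$ as $m\to\infty$, so $p_n\to1$ along even $m$ and $p_n\to0$ along odd $m$.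
\end{proof}

\begin{remark}[arity $r\ge3$]
The same holds for one $r$-ary relation $R$ with $r\ge3$, if $C$ has the tuples $R(x_i,x_{i+1\bmod 6},u_i^3,\dots,u_i^r)$ with all $u_i^j$ distinct. Now $x\prec y$ means that $R(x,y,z_3,\dots,z_r)$ holds for some $z_3,\dots,z_r$. An arc carries a nonempty subset of $[n]^{r-2}$, so $q=2^{n^{r-2}}-1\ge2^n-1$, and the proofs of Lemma~\ref{lem:aj} and Proposition~\ref{prop:law} go through. In the present section use $R(x,y,z,\dots,z)$ in place of $R(x,y,z)$, except in the definition of $\prec$; these are again independent fair bits.
\end{remark}

\section{Ces\`aro means and undecidability: proof of Theorem~\ref{thm:strong}}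

\begin{proof}[Proof of {\rm (a)}]
Let $X=2^{\binom{m+1}2}-1$. The $n\le X$ with $n<2^{\binom m2+\lceil m/2\rceil}$ form a fraction of at most $2\cdot2^{-m+\lceil m/2\rceil}$ of all $n\le X$, which tends to $0$. All other $n\le X$ satisfy \eqref{eq:window}, and for them the right side of \eqref{eq:main} is small uniformly as $m\to\infty$. So the mean up to $X$ tends to $1$ along even $m$ and to $0$ along odd $m$.
\end{proof}

For (b) and (c) we use more of the coding: on $[\kappa]$ first-order logic can do arithmetic. First, $\kappa\to\infty$ in probability. Indeed, if $m\ge2$ and $2^{\binom m2}\le n<2^{\binom{m+1}2}$, then $\binom m2-\binom{m-1}2=m-1$ and the union bound of Section~\ref{sec:cutoff}, applied to graphs on $[m-1]$, give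
\[
\textstyle\Pr^*_n(\kappa<m-1)\le2^{\binom{m-1}2}\exp\bigl(-n2^{-\binom{m-1}2}\bigr)\le2^{m^2/2}\exp\bigl(-2^{m-1}\bigr),
\]
which tends to $0$ as $m\to\infty$.

\begin{lemma}\label{lem:arith}
There are first-order formulas which, in every finite structure in which $\prec$ is a strict linear order (identified with the natural order), define the relations $a+b=c$ and $a\cdot b=c$ on $[\kappa]$.
\end{lemma}

\begin{proof}
All graphs on $[\kappa]$ are realized, so quantifying over $z$ amounts to quantifying over graphs. Write $G=G_z^\kappa$, and $(u,v)\in G$ for ``$u<v\le\kappa$ and $R(u,v,z)$''. Variables other than $z$ range over $[\kappa]$.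

\emph{Addition.} $a+b=c$ iff $a,b\prec c$ and there is $z$ such that
\begin{itemize}
\item $(1,v)\in G\Leftrightarrow v=a^+$, for all $v$ with $1\prec v\preceq\kappa$;
\item $(u,v)\in G\Leftrightarrow(u^-,v^-)\in G$, for all $1\prec u\prec v\preceq\kappa$;
\item $(b,c)\in G$.
\end{itemize}
By the second condition $(u,v)\in G$ iff $(1,v-u+1)\in G$, so the first two conditions say $G=\{(u,v):v-u=a\}$. Here $a\prec c$ ensures that $a^+$ exists in $[\kappa]$.

\emph{Multiplication.} $a\cdot b=c$ iff ($a=1$ and $b=c$), or $a\ne1$ and there is $z$ such that
\begin{itemize}
\item $(1,v)\in G\Leftrightarrow v=a$, for all $v$ with $1\prec v\preceq\kappa$;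
\item $(u,v)\in G\Leftrightarrow\exists v'\bigl((u^-,v')\in G\wedge v'+a=v\bigr)$, for all $1\prec u\prec v\preceq\kappa$;
\item $(b,c)\in G$.
\end{itemize}
By induction on $u$ the first two conditions say $G=\{(u,ua):ua\le\kappa\}$: if the pairs $(u-1,v')\in G$ are as claimed, then $(u,v)\in G$ iff $v=(u-1)a+a$. Since $a\ge2$, we always have $u<ua$, so this set of pairs is a graph on $[\kappa]$ and is realized.
\end{proof}

Recall that the halting set is recursively enumerable and its complement is not. By the Davis--Putnam--Robinson--Matiyasevich theorem one can compute from $e$ polynomials $P_e,Q_e$ with positive integer coefficients such that $e$ is in the halting set iff $P_e(\bar y)=Q_e(\bar y)$ has a solution in positive integers. Fix a stepwise evaluation of both polynomials from the variables and the constant $1$ by additions and multiplications. Let $\chi_e$ say that $\prec$ is a strict linear order and that there is $\bar y$ in $[\kappa]$ such that all intermediate values of this evaluation lie in $[\kappa]$ and $P_e(\bar y)=Q_e(\bar y)$. By Lemma~\ref{lem:arith} this is a first-order sentence, computable from $e$.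

If $e$ is in the halting set, fix a solution; $\chi_e$ holds whenever $\prec$ is a strict linear order and $\kappa$ is at least the largest value in its evaluation. As $\kappa\to\infty$ in probability under $\Pr_n^*$ and $\Pr^*_n(\Omega_n)\to1$, Proposition~\ref{prop:law} shows that $\chi_e$ has limit probability $1$. If $e$ is not in the halting set, $\chi_e$ is false in every finite structure.

\begin{proof}[Proof of {\rm (b)} and {\rm (c)}]
The sentence $\neg\chi_e$ has limit probability $1$ iff $e$ is not in the halting set. If the set in (b) were recursively enumerable, so would be the complement of the halting set. The sentence $\psi\wedge\chi_e$ has the same lower and upper limits as $\psi$, namely $0$ and $1$, if $e$ is in the halting set, and is never true otherwise. So its limit probability exists iff $e$ is not in the halting set, which proves (c).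
\end{proof}

\section{Unary signatures: proof of Theorem~\ref{thm:arity}(a)}

Let $\tau=\{U_1,\dots,U_s\}$ be unary. The \emph{type} of an element is the set of $i$ for which $U_i$ holds, so a structure $A$ on $[n]$ is a map $t_A:[n]\to2^{[s]}$. A structure $B$ maps homomorphically to $A$ iff the type of each element of $B$ is contained in some type realized in $A$. This depends only on the image $\operatorname{im}t_A$ and is preserved when the image grows. Hence $A\in\operatorname{Forb}(\mathcal F)$ iff $\operatorname{im}t_A\in\mathcal W$, for a family $\mathcal W$ of nonempty sets of types that is closed under nonempty subsets. By the standing assumption $\{\emptyset\}\in\mathcal W$, so $\mathcal W$ is nonempty.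

Let $w$ be the maximal size of a member of $\mathcal W$, attained by exactly $W_1,\dots,W_r$. Maps with image in $\mathcal W$ of size less than $w$ number $O((w-1)^n)$. Fix $h\ge1$. The maps $[n]\to W_i$ that take some value fewer than $h$ times number at most $w\sum_{j<h}\binom nj(w-1)^{n-j}=o(w^n)$. So for each $i$ there are $(1+o(1))w^n$ maps onto $W_i$, and almost all of them take every value at least $h$ times. In total $|\operatorname{Forb}(\mathcal F)_n|=(r+o(1))w^n$.

Let $\phi$ have quantifier rank at most $h$. If two structures agree, for each type, in the minimum of $h$ and the number of elements of that type, then they agree on $\phi$. Indeed, in the Ehrenfeucht--Fra\"iss\'e game with $h$ rounds Duplicator can maintain a type-preserving bijection between the chosen elements. Suppose that Spoiler chooses a new element of some type. So far fewer than $h$ elements have been chosen on each side, equally many of that type. If the other side has at least $h$ elements of that type, one of them is unchosen; if it has fewer, both sides have the same number of them, and again one is unchosen. Duplicator answers with this element.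

Let $M_i$ be the structure with exactly $h$ elements of each type in $W_i$ and none of other types. Then almost all structures with image $W_i$ agree with $M_i$ on $\phi$, so the limit probability of $\phi$ exists and equals $\frac1r|\{i:M_i\models\phi\}|$. \qed

\section{Binary signatures: proof of Theorem~\ref{thm:arity}(b)}\label{sec:binary}

\subsection{The class and the plan}

Let $\ell\ge1$ be a constant, to be chosen large in Section~\ref{sec:bad}, and put $M=2^\ell$. Let $\tau=\{E_1,\dots,E_\ell,S_0,S_1,\dots,S_{64}\}$, all binary. Let $\mathcal F$ consist of all $2$-cycles $E_{i_1}(x_1,x_2),E_{i_2}(x_2,x_1)$ and all $3$-cycles $E_{i_1}(x_1,x_2),E_{i_2}(x_2,x_3),E_{i_3}(x_3,x_1)$ with $i_1,i_2,i_3\in[\ell]$. For a structure $A$ put $D_A=\bigcup_iE_i^A$ and write $x\to y$ for its arcs.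

A structure $A$ is in $\operatorname{Forb}(\mathcal F)$ iff $D_A$ has no closed walk of length $2$ or $3$, that is, no loop, no $2$-cycle and no directed triangle. Every arc of $D_A$ carries a nonempty subset of $[\ell]$, in $M-1$ possible ways. So for uniform $A\in\operatorname{Forb}(\mathcal F)_n$, the digraph $D_A$ has the law
\[
\mu_n(D)=\frac{(M-1)^{e(D)}}{Z_n}\quad(D\in\mathcal D_n),\qquad Z_n=\sum_{D\in\mathcal D_n}(M-1)^{e(D)},
\]
and $S_0,\dots,S_{64}$ are independent uniform binary relations on $[n]$, independent of $D_A$.

The argument of Section~\ref{sec:shadow} is not available: removing an arc now costs only the constant factor $M-1$. The right comparison is the following. Let $G(n,p)$ be the random graph on $[n]$ in which pairs are adjacent independently with probability $p=1-1/M$. For a graph $H$ on $[n]$ with $e(H)$ edges,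
\begin{equation}\label{eq:gnp}
(M-1)^{e(H)}M^{-N}=\Pr\bigl(G(n,p)=H\bigr).
\end{equation}
So if all arcs had to point forward in a fixed order, the underlying graph of $D$ would be distributed as $G(n,p)$. In such a graph, short intervals contain long paths $q_1\to q_2\to\cdots$.

We prove that this remains true for $D$ sampled from $\mu_n$ (Lemma~\ref{lem:chain}). Order the vertices so that as few arcs as possible point backward. Then every backward arc forces many non-adjacent pairs nearby (Section~\ref{sec:price}). Hence the underlying graph $H$ alone restricts the possible places of backward arcs; a number $\Phi(H)$ bounds both how many such $D$ have the underlying graph $H$ and how much of the order backward arcs can disturb (Section~\ref{sec:eligible}). For $G(n,p)$ with $p$ close to $1$, exponential moments of $\Phi$ are small, and a comparison of $\mu_n$ with $G(n,p)$ shows that atypical $H$ are rare under $\mu_n$ as well (Section~\ref{sec:bad}). A typical $H$ yields the path (Section~\ref{sec:chain}). Sections~\ref{sec:sentence} and~\ref{sec:along} then build and analyze the sentence.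

\subsection{The price of a backward arc}\label{sec:price}

For a linear ordering of the vertices, an arc from a later to an earlier vertex is \emph{backward}. An ordering is \emph{optimal} for $D$ if it minimizes the number of backward arcs. Backward arcs cannot be excluded: the directed $4$-cycle $u\to x\to y\to w\to u$ has no triangle, and the order $u,x,y,w$ is optimal with one backward arc $w\to u$. But they can be priced. In this example $u$ misses $y$ and $w$ misses $x$. A backward arc $w\to u$ with only one vertex $x$ between $u$ and $w$ is impossible: if we did not have $u\to x$, moving $u$ to just after $w$ would reduce the number of backward arcs, so $u\to x$; likewise $x\to w$; and then $u\to x\to w\to u$ is a triangle. The following lemma says that in general a backward arc over $s$ vertices needs many non-adjacent pairs: linearly many in $s$ at its ends, or quadratically many in between.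

\begin{lemma}\label{lem:price}
Let an ordering be optimal for $D\in\mathcal D_n$, and let $w\to u$ be an arc with $u$ before $w$. Let $I$ be the set of vertices strictly between $u$ and $w$, and $s=|I|$. Let $\nu_u,\nu_w$ be the numbers of non-neighbors of $u$ and of $w$ in $I$, let $\nu=\nu_u+\nu_w$, and let $\nu_I$ be the number of non-adjacent pairs inside $I$. Then $s\ge1$, and
\[
\nu>s/100\qquad\text{or}\qquad\nu_I\ge s^2/20 .
\]
\end{lemma}

\begin{figure}[t]
\centering
\begin{tikzpicture}[>=stealth]
\node[circle,draw,inner sep=3pt] (u) at (0,0) {$u$};
\node[rectangle,rounded corners,draw,minimum width=1.6cm,minimum height=0.8cm] (T) at (3,0) {$T$};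
\node[rectangle,rounded corners,draw,minimum width=1.6cm,minimum height=0.8cm] (P) at (6.2,0) {$P$};
\node[circle,draw,inner sep=3pt] (w) at (9.2,0) {$w$};
\draw[->] (u) -- (T);
\draw[->] (P) -- (w);
\draw[->,dashed] (P) -- (T);
\draw[->] (w) to[bend right=30] (T);
\draw[->] (P) to[bend left=30] (u);
\draw[->,thick] (w) to[bend right=38] (u);
\end{tikzpicture}
\caption{The two main classes of vertices between $u$ and $w$ when $w\to u$ is a backward arc in an optimal order. Vertices in $P$ send arcs to both $u$ and $w$; vertices in $T$ receive arcs from both. An arc from $T$ to $P$ would close a triangle through $u$, so all arcs between the classes (dashed) go from $P$ to $T$. If $u$ and $w$ have few non-neighbors in between, optimality forces many vertices of $T$ to precede vertices of $P$, as drawn. Then the dashed arcs are backward, and placing $P$ before $T$ would remove them; so there can be only few of them, and many pairs between $P$ and $T$ are non-adjacent.}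
\label{fig:price}
\end{figure}

\begin{proof}
Let $U^\pm=N^\pm(u)\cap I$ and $W^\pm=N^\pm(w)\cap I$, where $N^+$ and $N^-$ denote out- and in-neighbors. For $x\in I$ let $I_{\le x}$ be the set of elements of $I$ up to and including $x$.

\emph{Optimality.} If $u$ is moved to just after $w$, the arc $w\to u$ and those from $U^-$ to $u$ stop being backward, and those from $u$ to $U^+$ become backward. So $|U^+|\ge|U^-|+1$; in particular $s\ge1$. Symmetrically, moving $w$ to just before $u$ gives $|W^-|\ge|W^+|+1$. Moving $u$ to just after $x\in I$ gives
\begin{equation}\label{eq:prefix}
|U^+\cap I_{\le x}|\ge|U^-\cap I_{\le x}| .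
\end{equation}

\emph{No triangles.} We have $U^+\cap W^-=\emptyset$, since $u\to x\to w\to u$ would be a triangle. There is no arc from $U^+$ to $U^-$, since $u\to x\to x'\to u$ would be a triangle.

\emph{Decomposition of $I$.} Put $P=U^-\cap W^-$ and $T=U^+\cap W^+$ (Figure~\ref{fig:price}), $g=|U^-\cap W^+|$ and $\Lambda=I\setminus(P\cup T)$. Elements of $U^+\setminus T$ are in neither $W^+$ nor $W^-$, so they are non-neighbors of $w$; in the same way, elements of $W^-\setminus P$ are non-neighbors of $u$. Hence
\[
|T|+\nu_w\ge|U^+|\ge|U^-|+1\ge|P|+g+1,\qquad
|P|+\nu_u\ge|W^-|\ge|W^+|+1\ge|T|+g+1 .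
\]
Adding, $\nu\ge2g+2$. An element of $\Lambda$ adjacent to both $u$ and $w$ lies in $U^-\cap W^+$, so $|\Lambda|\le\nu+g<\frac32\nu$. The second chain of inequalities gives $|P|\ge|T|-\nu$, and $|P|+|T|=s-|\Lambda|$. So $|P|\ge\frac s2-\frac54\nu$.

\emph{Pairs in the wrong order.} Assume from now on that $\nu\le s/100$. Let $\Pi$ be the set of pairs $(e,x)\in T\times P$ with $e$ before $x$. If $x$ is the $r$-th element of $P$, then by \eqref{eq:prefix}
\[
r=|P\cap I_{\le x}|\le|U^-\cap I_{\le x}|\le|U^+\cap I_{\le x}|\le|T\cap I_{\le x}|+\nu_w,
\]
so at least $r-\nu$ elements of $T$ precede $x$. As $|P|-\nu\ge\frac s2-\frac94\nu\ge0.4775\,s>0$, summing over the $r$ with $\nu<r\le|P|$ gives $|\Pi|\ge\frac12(|P|-\nu)^2\ge0.11\,s^2$. Since there is no arc from $T\subseteq U^+$ to $P\subseteq U^-$, each pair in $\Pi$ is non-adjacent or spans a backward arc.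

\emph{Reordering.} Reorder $I$ as $\Lambda$, then $P$, then $T$, keeping the order inside each part. New backward arcs can only be between $\Lambda$ and $P\cup T$; there are at most $|\Lambda|s\le\frac32\nu s\le0.015\,s^2$ of them. All backward arcs between $P$ and $T$ disappear, and there were at least $|\Pi|-\nu_I$ of them. By optimality $|\Pi|-\nu_I\le0.015\,s^2$, so $\nu_I\ge0.095\,s^2\ge s^2/20$.
\end{proof}

\subsection{Eligible pairs}\label{sec:eligible}

We turn Lemma~\ref{lem:price} into a statement about the underlying graph alone: given the graph and an optimal order, backward arcs can sit only in few places. Let $H$ be a graph on $[n]$ with its natural order.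
\begin{itemize}
\item Let $h_v^+$ be the largest $d\ge1$ with $v+d\le n$ such that $v$ has at least $d/400$ non-neighbors in $\{u:v<u<v+d\}$, and $h_v^+=0$ if there is none. Define $h_v^-$ symmetrically, with $v-d\ge1$ and $\{u:v-d<u<v\}$.
\item Call $[i,j]$ with $i<j$ \emph{defective} if at least $(j-i)^2/80$ pairs inside $\{i+1,\dots,j-1\}$ are non-adjacent. Its \emph{length} is $j-i$.
\item Call a pair $i<j$ \emph{eligible} if $j-i\le h_i^+$, or $j-i\le h_j^-$, or $[i,j]$ is defective.
\item Call the gap $g$, between $g$ and $g+1$, \emph{covered} if $i\le g<j$ for some eligible pair $(i,j)$.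
\end{itemize}
Choose pairwise disjoint defective intervals (having no vertex in common) greedily, longest first, breaking ties in a fixed way, until no further one can be added. Let $\mathcal K=\mathcal K(H)$ be the resulting family, and put
\[
\Phi(H)=\sum_v(h_v^++h_v^-)+6\sum_{[i,j]\in\mathcal K}(j-i)^2 .
\]
For $D\in\mathcal D_n$ let $H_D$ be its underlying undirected graph. Let $b(H)$ be the number of $D\in\mathcal D_n$ with $H_D=H$ for which the natural order is optimal.

\begin{lemma}\label{lem:eligible}
{\rm(i)} If the natural order is optimal for $D\in\mathcal D_n$ with $H_D=H$, then $(i,j)$ is eligible for every backward arc $j\to i$.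
{\rm(ii)} The number of eligible pairs and the number of covered gaps are both at most $\Phi(H)$.
{\rm(iii)} $b(H)\le2^{\Phi(H)}$.
\end{lemma}

\begin{proof}
(i) Apply Lemma~\ref{lem:price} with $u=i$, $w=j$. Put $d=j-i=s+1\le2s$. If $\nu>s/100\ge d/200$, then $i$ or $j$ has more than $d/400$ non-neighbors strictly between them, so $h_i^+\ge d$ or $h_j^-\ge d$. Otherwise $\nu_I\ge s^2/20\ge d^2/80$, and $[i,j]$ is defective.

(ii) The pairs with $j-i\le h_i^+$ for a given $i$ number $h_i^+$, and they cover $h_i^+$ gaps; likewise for $h_j^-$. By the greedy choice, each defective interval meets a member $[i,j]$ of $\mathcal K$ whose length $d$ is at least its own, and hence lies in $[i-d,j+d]$. This contains at most $\binom{3d+1}2\le6d^2$ intervals and $3d\le6d^2$ gaps.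

(iii) Such a $D$ is determined by $H$ and its set of backward arcs, which by (i) correspond to a set of eligible pairs.
\end{proof}

\begin{lemma}\label{lem:moment}
For every $\lambda\ge1$ there is $M_0$ such that for $M\ge M_0$ and all $n$, $\mathbb E[\lambda^{\Phi(H)}]\le2^n$ for $H\sim G(n,p)$.
\end{lemma}

\begin{proof}
By H\"older's inequality,
\[
\mathbb E\,\lambda^\Phi\le\bigl(\mathbb E\,\lambda^{3\sum_vh_v^+}\bigr)^{1/3}\bigl(\mathbb E\,\lambda^{3\sum_vh_v^-}\bigr)^{1/3}\bigl(\mathbb E\,\lambda^{18\sum_{\mathcal K}(j-i)^2}\bigr)^{1/3}.
\]
Since $h_v^+$ depends only on the pairs $\{v,u\}$ with $u>v$, the $h_v^+$ are independent. A given pair is non-adjacent with probability $1/M$, so a union bound over sets of non-neighbors gives $\Pr(h_v^+=d)\le2^dM^{-d/400}$. So the first expectation is at most $\bigl(1+\sum_{d\ge1}(2\lambda^3M^{-1/400})^d\bigr)^n$, and the second is bounded in the same way.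

An interval of length $d$ is defective with probability at most $2^{d^2/2}M^{-d^2/80}$, and for disjoint intervals these events are independent. Summing over all families $\mathcal K'$ of disjoint intervals that $\mathcal K$ might be equal to,
\[
\mathbb E\,\lambda^{18\sum_{\mathcal K}(j-i)^2}\le\sum_{\mathcal K'}\ \prod_{[i,j]\in\mathcal K'}\bigl(\lambda^{18}2^{1/2}M^{-1/80}\bigr)^{(j-i)^2}\le\Bigl(1+\sum_{d\ge1}\bigl(\lambda^{18}2^{1/2}M^{-1/80}\bigr)^{d^2}\Bigr)^n,
\]
because a family is described by choosing, for each $i\in[n]$, either nothing or the length of a member starting at $i$. For $M$ large, depending on $\lambda$ only, all three bases are at most $2$.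
\end{proof}

\subsection{Bad graphs are rare}\label{sec:bad}

Let $n$ be large, $L=\lfloor\frac14\log_2n\rfloor\ge16$, and $y=\lfloor n/L\rfloor$. Cut $[n]$ into $y$ blocks of $L$ consecutive vertices, ignoring the at most $L-1$ remaining vertices. To find a long path in a short interval we shall want a block with few non-adjacent pairs and with long increasing paths. For a graph $H$ on $[n]$ call a block \emph{bad} if
\begin{itemize}
\item[($\alpha$)] more than $L^2/1000$ pairs inside it are non-adjacent, or
\item[($\beta$)] it contains a set $W$ with $|W|\ge L/4$ such that there is no sequence $w_1<\dots<w_q$ in $W$ with $q\ge|W|/2$ and all $w_iw_{i+1}$ adjacent.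
\end{itemize}
Call $H$ \emph{bad} if $\Phi(H)\ge n/128$ or at least half of the blocks are bad.

Let $H\sim G(n,p)$. A block satisfies ($\alpha$) with probability at most $2^{L^2/2}M^{-L^2/1000}$. In case ($\beta$) consider the greedy sequence: $w_1=\min W$, and $w_{i+1}$ is the least element of $W$ above $w_i$ adjacent to $w_i$. It has fewer than $|W|/2$ members, so more than $L/8$ elements of $W$ are skipped, and each skipped element is non-adjacent to the last $w_i$ before it. There are at most $4^L$ choices of $(W,\{w_1,w_2,\dots\})$, and for each choice the stated non-adjacencies concern more than $L/8$ distinct pairs. So for $M\ge2^{1000}$,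
\[
\Pr(\text{block bad})\le2^{L^2/2}M^{-L^2/1000}+4^LM^{-L/8}\le\gamma^L,\qquad\gamma=2^{1/2}M^{-1/1000}+4M^{-1/8},
\]
where the second inequality uses $2^{1/2}M^{-1/1000}\le1$. These events are independent for different blocks.

\emph{Choice of constants.} From now on $\ell$ and $M=2^\ell$ are fixed so large that $M\ge2^{1000}$, that $2\gamma^{1/4}\le2^{-9}$, and that $\mathbb E[\lambda^\Phi]\le2^n$ for $\lambda=2^{1280}$ and all $n$ (Lemma~\ref{lem:moment}); then also $\mathbb E[4^\Phi]\le2^n$. By Markov's inequality, a union bound over the sets of at least $y/2$ blocks, and $Ly\ge n/2$,
\begin{equation}\label{eq:bad}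
\Pr(H\text{ bad})\le2^n\lambda^{-n/128}+2^y\gamma^{Ly/2}\le2^{-9n}+2^n\gamma^{n/4}\le2^{1-9n}.
\end{equation}

Fix for each $D\in\mathcal D_n$ an optimal ordering $\sigma_D$. We say that $H_D$ is bad with respect to $\sigma_D$ if it is bad after relabeling the vertices so that $\sigma_D$ becomes the natural order.

\begin{lemma}\label{lem:rare}
$\mu_n(\{D:H_D\text{ is bad with respect to }\sigma_D\})\to0$.
\end{lemma}

\begin{proof}
There are $n!$ possible orders $\sigma_D$, but a union bound over them is affordable, because $Z_n$ contains a factor $n!$ as well. For each order $\sigma$ consider the digraphs all of whose arcs are forward in $\sigma$ and which contain all arcs between $\sigma$-consecutive vertices. They are acyclic, so they lie in $\mathcal D_n$, and they determine $\sigma$ by their Hamiltonian path. Hence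
\[
Z_n\ge n!\,(M-1)^{n-1}M^{N-(n-1)}\ge n!\,M^N2^{-n}.
\]
On the other hand, summing over the possible orders, and using symmetry, \eqref{eq:gnp}, Lemma~\ref{lem:eligible}(iii), the Cauchy--Schwarz inequality and \eqref{eq:bad}, with $H\sim G(n,p)$,
\begin{align*}
\sum_{D:\,H_D\text{ bad w.r.t.\ }\sigma_D}(M-1)^{e(D)}M^{-N}
&\le n!\,\mathbb E\bigl[b(H)\mathbf 1_{H\text{ bad}}\bigr]\\
&\le n!\,\mathbb E[4^\Phi]^{1/2}\,\Pr(H\text{ bad})^{1/2}\le n!\,2^{1/2-4n}.
\end{align*}
Dividing by $Z_nM^{-N}\ge n!\,2^{-n}$ gives the bound $2^{1/2-3n}$.
\end{proof}

\subsection{A long path in a short interval}\label{sec:chain}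

\begin{lemma}\label{lem:chain}
For uniform $A\in\operatorname{Forb}(\mathcal F)_n$, whp there are vertices $b,a$ and $q_1,\dots,q_t$ with $t\ge L/8$ such that $I(b,a):=\{x:b\to x\to a\}$ has at most $L$ elements and contains all $q_i$; $q_i\to q_{i+1}$ for all $i<t$; and all arcs of $D_A$ among the $q_i$ go from smaller to larger index.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rare} we may assume that $H=H_{D_A}$ is not bad with respect to $\sigma_{D_A}$, and the statement is invariant under relabeling, so let $\sigma_{D_A}$ be the natural order. Call a vertex $v$ \emph{nice} if neither of the gaps $v-1$ and $v$ is covered. A backward arc $j\to i$ has $(i,j)$ eligible by Lemma~\ref{lem:eligible}(i), so the gaps $i$ and $j-1$ are covered. Hence no backward arc has a nice endpoint.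

\emph{Choice of a block.} By Lemma~\ref{lem:eligible}(ii) there are at most $2\Phi(H)<n/64$ vertices that are not nice. So fewer than $n/(4L)\le y/2$ blocks contain more than $L/16$ of them. More than $y/2$ blocks are not bad. So there is a block that is not bad and has at most $L/16$ vertices that are not nice.

\emph{Choice of $b$ and $a$.} As $L\ge16$, the first $\lfloor L/4\rfloor\ge3L/16$ vertices of this block include at least $L/8$ nice ones. Call the block without its first and last $\lfloor L/4\rfloor$ vertices the middle part. If each of these nice vertices had more than $L/16$ non-neighbors in the middle part, the block would have more than $L^2/128>L^2/1000$ non-adjacent pairs, contrary to the failure of ($\alpha$). So there is a nice $b$ among the first $\lfloor L/4\rfloor$ vertices with at most $L/16$ non-neighbors in the middle part. In the same way there is such a nice $a$ among the last $\lfloor L/4\rfloor$ vertices.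

\emph{The path.} Let $W$ be the set of nice vertices of the middle part adjacent to both $b$ and $a$. Then $|W|\ge\frac L2-\frac{3L}{16}\ge\frac L4$. Since ($\beta$) fails, $W$ contains $q_1<\dots<q_t$ with $t\ge|W|/2\ge L/8$ and consecutive members adjacent. All arcs at nice vertices are forward. So the arcs among the $q_i$ go forward, $q_i\to q_{i+1}$ and $b\to q_i\to a$. As $b$ and $a$ are nice, every $x$ with $b\to x\to a$ lies between $b$ and $a$, hence in the block.
\end{proof}

\subsection{The sentence}\label{sec:sentence}

The relation $S_0$ will cut out a set $Q$ of path vertices from $I(b,a)$; the relations $S_1,\dots,S_{64}$ will code subsets of $Q$ and measure its size. For parameters $b,a,z_0$ let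
\[
Q(b,a,z_0)=\{x:b\to x\to a,\ S_0(x,z_0)\}.
\]
For a set $X$ of elements, the \emph{pattern} of $z$ on $X$ is $(S_j(x,z))_{x\in X,\,1\le j\le64}$. Call $X$ \emph{fully coded} if all $2^{64|X|}$ patterns occur. As in Section~\ref{sec:cutoff}, for a definable set $X$ this is first-order: for every $z$, every $x\in X$ and every $j\in\{1,\dots,64\}$ there is $z'$ whose pattern differs from that of $z$ exactly at $(x,j)$.

If $X$ is fully coded, every subset of $X$ has the form $\{u\in X:S_1(u,z)\}$, so we can quantify over subsets of $X$. Therefore the following are expressible.
\begin{itemize}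
\item $y$ is reachable from $x$ in $D_A[X]$: every subset of $X$ that contains $x$ and is closed under out-arcs in $X$ contains $y$.
\item $X$ is \emph{linear}: $X\ne\emptyset$, and reachability in $D_A[X]$ is a (reflexive) linear order.
\item $|X|$ is even, for linear $X$: some subset of $X$ contains the first element, alternates along the order, and omits the last element.
\end{itemize}
Let $\psi'$ say: there are $b,a,z_0$ such that $Q=Q(b,a,z_0)$ is fully coded, linear and of even size, and for all $x\notin Q$ the set $Q\cup\{x\}$ is not fully coded.

\subsection{Analysis along a sequence}\label{sec:along}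

Let $n=n_k=k\,2^{64k+32}$ and $k\to\infty$. With this choice, whp the relevant sets are fully coded exactly when they have at most $k$ elements. On a set of $k$ elements a given pattern has expected multiplicity $n2^{-64k}=2^{32}k$, large enough for union bounds over all patterns and all relevant sets. On a set of $k+1$ elements the expected multiplicity is $2^{-32}k$, far below the logarithm of the number $2^{64(k+1)}$ of patterns, so some pattern is missed. Using $64$ relations brings the coding threshold $k\approx\frac1{64}\log_2n$ below the length of path supplied by Lemma~\ref{lem:chain}: here $L\ge16k$, so $L/8\ge2k$.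

\begin{lemma}\label{lem:coupon}
Draw $n$ times independently and uniformly from $K\ge2$ patterns.
{\rm(i)} Some pattern is missed with probability at most $Ke^{-n/K}$.
{\rm(ii)} All patterns occur with probability at most $\exp\bigl(-Ke^{-2n/K}\bigr)$.
\end{lemma}

\begin{proof}
Part (i) is the union bound. For (ii) let $A_i$ be the event that pattern $i$ occurs, and $\mathcal B=A_1\cap\dots\cap A_{i-1}$. Conditionally on $\neg A_i$ the draws are independent and uniform on the other patterns. This can be realized from unconditioned draws by replacing each draw equal to $i$ by an independent uniform other pattern, and the replacement preserves $\mathcal B$. So $\Pr(\mathcal B\mid\neg A_i)\ge\Pr(\mathcal B)$, that is, $\Pr(\mathcal B\cap A_i)\le\Pr(\mathcal B)\Pr(A_i)$. By induction,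
\[
\Pr\Bigl(\bigcap_iA_i\Bigr)\le\prod_i\Pr(A_i)=\bigl(1-(1-\tfrac1K)^n\bigr)^K\le\exp\bigl(-K(1-\tfrac1K)^n\bigr)\le\exp\bigl(-Ke^{-2n/K}\bigr),
\]
using $1-t\ge e^{-2t}$ for $0\le t\le\frac12$.
\end{proof}

Let $\mathcal X$ be the family of all sets $Q(b,a,z_0)$ and $Q(b,a,z_0)\cup\{x\}$; it has at most $2n^4$ members. It is determined by $D_A$ and $S_0$, so it is independent of $S_1,\dots,S_{64}$.

\begin{lemma}\label{lem:claim}
For $n=n_k$, whp as $k\to\infty$, for all $X\in\mathcal X$: $X$ is fully coded iff $|X|\le k$.
\end{lemma}

\begin{proof}
Condition on $D_A$ and $S_0$, and fix $X\in\mathcal X$. The patterns of the elements $z\in[n]$ on a fixed set are independent and uniform.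

Let $|X|\le k$. If $X=\emptyset$, it is fully coded. Otherwise, since $Ke^{-n/K}$ increases with $K$, Lemma~\ref{lem:coupon}(i) shows that $X$ is not fully coded with probability at most $2^{64k}\exp(-n2^{-64k})=2^{64k}e^{-2^{32}k}$. Multiplied by $2n^4=2k^42^{256k+128}$ this tends to $0$.

Let $|X|>k$. If $X$ is fully coded, then so is a fixed subset $X'$ of size $k+1$, which has $K=2^{64(k+1)}$ patterns. As $n/K=2^{-32}k$, Lemma~\ref{lem:coupon}(ii) bounds the probability of this by
\[
\exp\bigl(-2^{64(k+1)}e^{-2^{-31}k}\bigr)\le\exp\bigl(-2^{63k}\bigr),
\]
since $e^{-2^{-31}k}\ge2^{-k}$. Multiplied by $2n^4$ this again tends to $0$.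
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:arity}]
Part (a) was proved in the preceding section. For (b) let $n=n_k$.

\emph{$k$ even.} As $L/8\ge k$, Lemma~\ref{lem:chain} gives whp $b,a$ and $q_1\to\dots\to q_k$ in $I(b,a)$; choose them as a function of $D_A$. Given $D_A$, for each $z_0$ independently the set $\{x\in I(b,a):S_0(x,z_0)\}$ equals $\{q_1,\dots,q_k\}$ with probability $2^{-|I(b,a)|}\ge2^{-L}\ge n^{-1/4}$, by the bound on $|I(b,a)|$ in Lemma~\ref{lem:chain}. So the probability that this happens for no $z_0$ is at most $(1-n^{-1/4})^n\le\exp(-n^{3/4})\to0$. Hence whp $Q=\{q_1,\dots,q_k\}=Q(b,a,z_0)$ for some $z_0$. It is linear, because $D_A[Q]$ is acyclic with Hamiltonian path $q_1\cdots q_k$, and $|Q|=k$ is even. By Lemma~\ref{lem:claim}, whp $Q$ is fully coded and $Q\cup\{x\}$ is not, for any $x\notin Q$. So $\psi'$ holds whp.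

\emph{$k$ odd.} Assume the event of Lemma~\ref{lem:claim}. Suppose $Q=Q(b,a,z_0)$ witnesses $\psi'$. Then $Q$ is fully coded, so $|Q|\le k$, and $|Q|$ is even, so $|Q|\le k-1<n$. Thus there is some $x\notin Q$, and the set $Q\cup\{x\}\in\mathcal X$ has size at most $k$, so it is fully coded, a contradiction. So $\psi'$ fails whp.

Thus the probability of $\psi'$ tends to $1$ along $n_k$ with $k$ even and to $0$ along $n_k$ with $k$ odd, which proves (b). The last statement of the theorem follows: for $r=1$ use (a), and for $r\ge2$ the signature in (b) has arity at most $r$.
\end{proof}

\begin{thebibliography}{9}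
\bibitem{BJ} Manuel Bodirsky and Colin Jahel, ``Asymptotic Theories of Classes Defined by Forbidden Homomorphisms'', arXiv:2204.01404 (2022).
\end{thebibliography}

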